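# Six-element sets: $\mathrm{RC}_6$ implies $\mathrm C_6^-$

## 1. The guess "no $n>5$", tested on small $n$

We work in $\mathrm{ZF}$, without the axiom of choice. A choice function on a family $\mathcal F$ of nonempty sets is a function $c$ with $c(A)\in A$ for all $A\in\mathcal F$. For a set $Y$ let $[Y]^n=\{z\subseteq Y: |z|=n\}$.

**Definition.** Let $n$ be a natural number.
$\mathrm C_n^-$ states that every infinite family $\mathcal F$ of sets of size $n$ has an infinite subset $\mathcal G\subseteq\mathcal F$ with a choice function.
$\mathrm{RC}_n$ (Ramsey Choice) states that every infinite set $X$ has an infinite subset $Y\subseteq X$ such that $[Y]^n$ has a choice function.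

Two examples. If $\omega$ injects into $X$, then $X$ is harmless for $\mathrm{RC}_n$: let $Y$ be the copy of $\omega$ and choose from each $n$-subset its least element. If all members of $\mathcal F$ are subsets of one linearly ordered set, then $\mathcal F$ is harmless for $\mathrm C_n^-$: choose minima.

Montenegro (1999) proved in $\mathrm{ZF}$ that $\mathrm{RC}_n\Rightarrow\mathrm C_n^-$ for $n\in\{2,3,4\}$. Halbeisen and Schumacher ("Some implications of Ramsey Choice for n-element sets", arXiv:2101.06924, 2021) record as an open question whether the implication holds for any $n>5$. We ask: is there some $n>5$ for which $\mathrm{RC}_n\Rightarrow\mathrm C_n^-$ is provable in $\mathrm{ZF}$?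

The first guess is **no**, and here is what suggests it. The obvious way to prove the implication is the following. Let $\mathcal F$ be an infinite family of $n$-sets. Replacing each $A$ by $A\times\{A\}$, we may assume that its members are pairwise disjoint. Apply $\mathrm{RC}_n$ to $\bigcup\mathcal F$ and get an infinite $Y\subseteq\bigcup\mathcal F$ with a choice function $f$ on $[Y]^n$. Since each $A$ is finite, infinitely many $A$ meet $Y$, so for some $m\in\{1,\dots,n\}$ infinitely many $A$ satisfy $|A\cap Y|=m$. Now look at $m$.

If $m=n$, choose $f(A)$. If $m=1$, choose the one point of $A\cap Y$. If $m=n-1$, choose the one point of $A\setminus Y$. For $n=2$ and $n=3$ these are all the cases, so the implication is proved. For $n=4$ the case $m=2$ remains: each $A$ is split into two pairs, and $f$, which accepts only four-element sets, says nothing about a single pair. (Montenegro's theorem gets past this.) For $n=5$ the splits $2+3$ remain; for $n=6$ the splits $2+4$ and $3+3$; for $n=7$ the splits $2+5$ and $3+4$. More and more splits get stuck as $n$ grows, so it is natural to expect that the implication fails from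 some point on.

For $n=7$ the split $7=2+5$ is not just an obstacle to this argument. Let a group act on seven points by one 2-cycle and one independent 5-cycle. No point is fixed, so nothing can be chosen from the seven points in a symmetric way; meanwhile $2$ and $5$ do not divide $7$, and this will keep Ramsey Choice alive. Section 2 turns this into a model. The same works for $8=3+5$ and $9=2+2+5$, and for $5=2+3$. So the guess survives many tests. For $n=6$ the recipe breaks down: the two smallest primes not dividing $6$ are $5$ and $7$, and $5+7=12>6$. The truth is as follows.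

**Theorem A.** (ZF) $\mathrm{RC}_6$ implies $\mathrm C_2^-$, $\mathrm C_3^-$ and $\mathrm C_6^-$. In particular $\mathrm{RC}_6\Rightarrow\mathrm C_6^-$ is provable in $\mathrm{ZF}$.

**Theorem B.** For $n=5$ and for every $n\ge7$ there is a Fraenkel–Mostowski permutation model of $\mathrm{ZFA}$ in which $\mathrm{RC}_n$ holds and $\mathrm C_n^-$ fails.

So the answer to the question is yes, $n=6$ works, and the guess is wrong because of $6$. Theorem B is not needed for this answer; it shows where the guess is right. We prove it first, in Section 2. The rest of the notes proves Theorem A.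

## 2. Two primes not dividing $n$

**Permutation models.** $\mathrm{ZFA}$ is $\mathrm{ZF}$ weakened so as to allow atoms. Start in $\mathrm{ZFA}+\mathrm{AC}$ with a set of atoms on which a group $G$ acts; the action extends to all sets by $gX=\{gx:x\in X\}$. Call $X$ symmetric if its stabilizer in $G$ contains the pointwise stabilizer of some finite set of atoms. The hereditarily symmetric sets form a model $N$ of $\mathrm{ZFA}$, the permutation model given by finite supports. We use these facts: a set of elements of $N$ belongs to $N$ iff it is symmetric; finite sets of elements of $N$ belong to $N$, so a set in $N$ that is infinite in $N$ is infinite; and a function $\varphi$ is fixed by $g$ iff $g$ preserves its domain and $\varphi(gx)=g\varphi(x)$ for all $x$ in it.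

A small example: let the atoms be split into pairs $A_k$ ($k\in\omega$) and let $G$ be the group of all permutations preserving every $A_k$. The family $\{A_k:k\in\omega\}$ is in $N$. If $\varphi\in N$ chose from infinitely many $A_k$, it would be fixed by the pointwise stabilizer of a finite set $E$ of atoms. Take $A_k\in\operatorname{dom}\varphi$ disjoint from $E$. The permutation that swaps just the two elements of $A_k$ fixes $\varphi$ and $A_k$ but moves $\varphi(A_k)$, a contradiction. So $\mathrm C_2^-$ fails in this $N$.

**Proposition 1.** Let $\ell\ne r$ be primes not dividing $n$, and let $n=x\ell+yr$ with integers $x,y\ge1$. Then there is a permutation model of $\mathrm{ZFA}$ in which $\mathrm{RC}_n$ holds and $\mathrm C_n^-$ fails.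

*Proof.* **Step 1: the group.** We need a group whose relevant subgroups are indexed by two exponents, one for each prime. Let $G=\mathbb Z_\ell\times\mathbb Z_r$, the product of the $\ell$-adic and the $r$-adic integers, and put
$$D_{a,b}=\ell^a\mathbb Z_\ell\times r^b\mathbb Z_r,\qquad H_k=D_{k,k}.$$
The open subgroups of $G$ are exactly the $D_{a,b}$. Indeed, an open subgroup $D$ contains some $H_k$, and $D/H_k$ is a subgroup of $\mathbb Z/\ell^k\times\mathbb Z/r^k$. The two factors are cyclic of coprime orders, so every subgroup of the product is a product of subgroups of the factors, and these are generated by powers of $\ell$ and of $r$.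

**Step 2: the model.** We attach to each coset of $H_k$ a set of $n$ atoms on which $H_k$ has no fixed point. Let the set of atoms be the disjoint union of sets $A_k$ ($k\in\omega$), where $A_k$ consists of $x$ copies of $G/D_{k+1,k}$ and $y$ copies of $G/D_{k,k+1}$. Let $G$ act by translation. As $G$ is abelian, the stabilizer of an atom in a copy of $G/D_{k+1,k}$ is $D_{k+1,k}$, and similarly for the other copies. Each finite intersection of such stabilizers contains some $H_m$, and $D_{k+1,k}\cap D_{k,k+1}=H_{k+1}$. So a set is symmetric iff its stabilizer contains some $H_m$. Let $N$ be the resulting model.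

For $\gamma\in G/H_k$ let $B_\gamma$ be the set of atoms of $A_k$ that are cosets contained in $\gamma$. Since $D_{k+1,k}$ has index $\ell$ in $H_k$ and $D_{k,k+1}$ has index $r$, we get $|B_\gamma|=x\ell+yr=n$. The family $F=\{B_\gamma:k\in\omega,\ \gamma\in G/H_k\}$ is infinite and $G$-invariant, and $B_\gamma$ is fixed by $H_k$. So $F\in N$.

**Step 3: $\mathrm C_n^-$ fails in $N$.** Suppose that an infinite $\mathcal G\subseteq F$ and a choice function $\varphi$ on $\mathcal G$ are in $N$, both fixed by $H_m$. For each $k$ there are only finitely many $\gamma\in G/H_k$, so some $B_\gamma\in\mathcal G$ has level $k\ge m$. Each $h\in H_k\le H_m$ maps $B_\gamma$ to itself, so $h\varphi(B_\gamma)=\varphi(hB_\gamma)=\varphi(B_\gamma)$. But the $H_k$-orbits on $B_\gamma$ have sizes $\ell$ and $r$, so $H_k$ has no fixed point in $B_\gamma$, a contradiction.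

**Step 4: a good infinite subset.** We verify $\mathrm{RC}_n$. Let $X\in N$ be infinite, fixed by $H=H_m$. Every element of $X$ has a stabilizer containing some $H_k$, so its stabilizer in $H$ is open and has finite index in $H$. Hence all $H$-orbits on $X$ are finite, and there are infinitely many. Outside $N$, where choice is available, pick distinct orbits $O_i$ ($i\in\omega$). All points of $O_i$ have the same stabilizer in the abelian group $H$, say $D_{a_i,b_i}$. Every sequence of natural numbers has a nondecreasing subsequence, so after passing to a subsequence twice we may assume that $(a_i)$ and $(b_i)$ are both nondecreasing. Let $Y=\bigcup_iO_i$. It is infinite and $H$-invariant, so $Y\in N$.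

**Step 5: the stabilizer of an $n$-set fixes one of its points.** This is what a symmetric choice needs. Let $S\in[Y]^n$. Its setwise stabilizer in $H$ contains the intersection of the stabilizers of its points, so it is open, say $D=D_{a,b}$. The $D$-orbit of a point of $O_i$ has size
$$[D:D\cap D_{a_i,b_i}]=\ell^{\max(a_i-a,0)}\,r^{\max(b_i-b,0)}.$$
The set $S$ is a union of $D$-orbits. Suppose none of them is a single point. Since $\ell\nmid n$, some orbit in $S$ has size prime to $\ell$; it lies in some $O_i$ with $a_i\le a$, and as it is nontrivial, $b_i>b$. Since $r\nmid n$, there is likewise an $i'$ with $b_{i'}\le b$ and $a_{i'}>a$. Then $a_i<a_{i'}$ forces $i<i'$, and $b_i>b_{i'}$ forces $i>i'$, a contradiction.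

**Step 6: the choice function.** Outside $N$, choose a representative $S$ of each $H$-orbit on $[Y]^n$ and a point $\varphi(S)\in S$ fixed by the stabilizer of $S$ in $H$. Put $\varphi(hS)=h\varphi(S)$. This is well defined, because if $hS=h'S$ then $h^{-1}h'$ stabilizes $S$ and so fixes $\varphi(S)$. The function $\varphi$ is an $H$-invariant choice function on $[Y]^n$, so it lies in $N$. $\square$

It remains to see which $n$ are covered.

**Lemma 2.** For $n=5$ and every $n\ge7$ there are primes $\ell\ne r$ not dividing $n$ and integers $x,y\ge1$ with $n=x\ell+yr$.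

*Proof.* Let $p_1<p_2<\cdots$ be the primes and let $\ell=p_i<r=p_j$ be the two smallest primes not dividing $n$.

**Step 1: large $n$.** If $n>\ell r$, then $n-\ell-r\ge\ell r+1-\ell-r=(\ell-1)(r-1)$, and every integer $\ge(\ell-1)(r-1)$ is a combination of the coprime numbers $\ell,r$ with nonnegative coefficients. Adding $\ell+r$ gives $x,y\ge1$. So from now on $n\le\ell r$. All primes below $r$ except $\ell$ divide $n$, so $n$ is a multiple of $\Pi_j/\ell$, where $\Pi_j=\prod_{l<j}p_l$.

**Step 2: $j\ge6$ cannot occur.** We show $\Pi_j>p_{j-1}^2p_j$ for $j\ge6$. For $j=6$ this says $2310>11^2\cdot13=1573$. If it holds for $j$, then $\Pi_{j+1}=\Pi_jp_j>p_{j-1}^2p_j^2\ge p_{j+1}p_j^2$, because Bertrand's postulate gives $p_{j+1}<2p_j<4p_{j-1}\le p_{j-1}^2$. Since $\ell\le p_{j-1}$, we get $n\ge\Pi_j/\ell>\ell^2r/\ell=\ell r$, contrary to $n\le\ell r$.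

**Step 3: $j\le5$.** Let $n\le\ell r$, with $n=5$ or $n\ge7$. The possible pairs $(\ell,r)$ are these.

* $(2,3)$: $n\le6$ is prime to $6$, so $n=5=2+3$.
* $(2,5)$: $n\le10$ is an odd multiple of $3$, so $n=9=2\cdot2+5$.
* $(3,5)$: $n\le15$ is even and prime to $15$: $8=3+5$ and $14=3\cdot3+5$.
* $(2,7)$: $15\mid n\le14$, impossible.
* $(3,7)$: $10\mid n\le21$: $10=3+7$ and $20=2\cdot3+2\cdot7$.
* $(5,7)$: $6\mid n\le35$, $5\nmid n$, $n\ne6$: $12=5+7$, $24=2\cdot5+2\cdot7$, and for $n=18$ use instead the primes $7,11$, with $18=7+11$.
* $(2,11)$ and $(3,11)$: $105\mid n\le22$, respectively $70\mid n\le33$, impossible.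
* $(5,11)$: $42\mid n\le55$: $42=4\cdot5+2\cdot11$.
* $(7,11)$: $30\mid n\le77$: $60=7\cdot7+11$, and for $n=30$ use instead the primes $7,23$, with $30=7+23$. $\square$

Proposition 1 and Lemma 2 prove Theorem B.

**Remark (transfer to ZF, by citation).** Call a formula $\varphi(x)$ boundable if for some definable ordinal $\alpha$ it is provably equivalent to its relativization to $\mathcal P^\alpha(x)$. Boundable statements are those of the form $\exists x\,\varphi(x)$, and injectively boundable statements are those of the form $\forall x\,(|x|_-\le\kappa\to\varphi(x))$, where $\varphi$ is boundable, $\kappa$ is a definable well-ordered cardinal, and $|x|_-$ is the supremum of the well-ordered cardinals that inject into $x$. Pincus' theorem (*Zermelo–Fraenkel consistency results by Fraenkel–Mostowski methods*, J. Symb. Logic 37 (1972), Theorem 3A3; see Howard–Rubin, *Consequences of the Axiom of Choice*, Note 103) says that a conjunction of boundable and injectively boundable statements that holds in a Fraenkel–Mostowski model holds in some model of $\mathrm{ZF}$. Now $\neg\mathrm C_n^-$ is boundable. $\mathrm{RC}_n$ is injectively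 boundable: it holds trivially for every $X$ into which $\omega$ injects, so only sets with $|X|_-\le\omega$ matter, and for these the assertion concerns only boundedly many power sets of $X$. Hence, granting Pincus' theorem, which we do not prove, if $\mathrm{ZF}$ is consistent then $\mathrm{RC}_n\Rightarrow\mathrm C_n^-$ is not provable in $\mathrm{ZF}$ for $n=5$ and all $n\ge7$, so $n=6$ is the only $n>5$ for which it is provable. Theorem A does not depend on this.

## 3. From six-sets to pairs and triples

We turn to Theorem A and work in $\mathrm{ZF}$ again. The argument of Section 1 tells us what is missing.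

**Reduction.** *If $\mathrm{RC}_6$ implies $\mathrm C_2^-$ and $\mathrm C_3^-$, then $\mathrm{RC}_6$ implies $\mathrm C_6^-$.* Let $F$ be an infinite family of disjoint 6-sets. Take an infinite $Y\subseteq\bigcup F$ with a choice function $f$ on $[Y]^6$, and $m\in\{1,\dots,6\}$ such that $|A\cap Y|=m$ for infinitely many $A\in F$. For $m=6$ choose $f(A)$; for $m=1$ the element of $A\cap Y$; for $m=5$ the element of $A\setminus Y$. For $m=2$ apply $\mathrm C_2^-$ to the family of pairs $A\cap Y$, for $m=4$ to the family of pairs $A\setminus Y$. For $m=3$ apply $\mathrm C_3^-$ to the family of triples $A\cap Y$. Since the $A$ are disjoint, different $A$ give different pairs or triples, so in each case an infinite subfamily of $F$ has a choice function.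

So we must prove $\mathrm C_3^-$ and $\mathrm C_2^-$ from $\mathrm{RC}_6$. Both proofs are by contradiction, in the following language.

**Definition.** A family $F$ is *bad* if it is infinite and no infinite subfamily of $F$ has a choice function.

If $F$ is bad, then every subfamily of $F$ with a choice function is finite, and every infinite subfamily of $F$ is bad. We use both constantly. If $\mathrm C_d^-$ fails, then after replacing each $A$ by $A\times\{A\}$ there is a bad family of pairwise disjoint $d$-element sets.

For triples the sensible first approach nearly works. Let $F$ be a bad family of disjoint triples. $\mathrm{RC}_6$ gives an infinite $Y\subseteq\bigcup F$ with a choice function $f$ on $[Y]^6$. The $p\in F$ with $|p\cap Y|\in\{1,2\}$ have a choice function (take the only point of $p\cap Y$, or the only point of $p\setminus Y$), so there are only finitely many of them, while infinitely many $p$ meet $Y$. Hence $F'=\{p\in F:p\subseteq Y\}$ is infinite. Two triples make a six-set, so $f$ selects a winner among any two members of $F'$. Let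
$$E(p)=\{p'\in F'\setminus\{p\}:f(p\cup p')\in p'\}$$
be the set of those who beat $p$. It has the choice function $p'\mapsto f(p\cup p')$, so it is finite. An infinite tournament in which everybody is beaten by finitely many is very restricted:

**Lemma 3 (counting).** Suppose $E(x)\subseteq Q\setminus\{x\}$ is finite for each $x\in Q$, and for all $x\ne x'$ in $Q$ we have $x'\in E(x)$ or $x\in E(x')$. Then $Q_k=\{x\in Q:|E(x)|=k\}$ has at most $2k+1$ elements for each $k\in\omega$. So $Q=\bigcup_{k\in\omega}Q_k$ is a countable union of finite sets.

*Proof.* Let $S\subseteq Q_k$ have $N$ elements, $N\ge1$. Each of the $N(N-1)/2$ two-element subsets $\{x,x'\}$ of $S$ accounts for at least one pair $(x,x')$ with $x'\in E(x)$, and there are at most $Nk$ such pairs with $x\in S$. So $N(N-1)/2\le Nk$, that is, $N\le2k+1$. $\square$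

So $F'$ is a countable union of finite sets. Here the approach stops: without choice we cannot enumerate the pieces, so nothing yet contradicts badness. The next section closes this gap, and pairs will need it too.

## 4. Well-ordered unions of finite subfamilies are finite

The idea is to apply $\mathrm{RC}_6$ not to the union of the family but to the set of all ways to *enumerate* its finite pieces. A permutation group acts freely on these enumerations, so a symmetry that moves points has long cycles, and six points without a fixed point can be assembled from cycles.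

**Lemma 4.** Assume $\mathrm{RC}_6$. Let $d\in\{2,3\}$ and let $F$ be a bad family of disjoint $d$-element sets. If $\langle F_\xi:\xi<\mu\rangle$ is an ordinal-indexed sequence of finite subsets of $F$, then $\bigcup_\xi F_\xi$ is finite.

*Proof.* Suppose the union is infinite.

**Step 1: the sets of enumerations.** We set up the space to which $\mathrm{RC}_6$ is applied. Replace $F_\xi$ by $F_\xi\setminus\bigcup_{\eta<\xi}F_\eta$. The new sets are finite and disjoint with the same infinite union, so infinitely many are nonempty. Keep the first $\omega$ nonempty ones. This gives disjoint nonempty finite sets $B_k\subseteq F$ ($k\in\omega$). Put $U_k=B_0\cup\dots\cup B_k$ and $m_k=|U_k|$, so $m_0<m_1<\cdots$. Let $X_k$ be the set of all bijections $x:m_k\times d\to\bigcup U_k$ with $x[\{i\}\times d]\in U_k$ for all $i<m_k$. It is finite and nonempty, and the $X_k$ are pairwise disjoint because the domains differ. For instance, if $d=2$ and $U_0=\{\{a,b\}\}$, then $X_0$ consists of the two bijections from $1\times 2$ to $\{a,b\}$.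

Let $G_k$ be the group of permutations of $\bigcup U_k$ that map members of $U_k$ onto members of $U_k$. It acts on $X_k$ by $x\mapsto\pi\circ x$. The action is free, meaning that $\pi\circ x=x$ only for $\pi=\mathrm{id}$, because $x$ is onto. It is transitive, because $x'\circ x^{-1}\in G_k$ for $x,x'\in X_k$.

**Step 2: Ramsey Choice and the symmetries it respects.** By $\mathrm{RC}_6$ there are an infinite $Y\subseteq\bigcup_kX_k$ and a choice function $h$ on $[Y]^6$. Let $Y_k=Y\cap X_k$. The $X_k$ are finite, so $K=\{k:Y_k\ne\emptyset\}$ is infinite. For $k\in K$ let $k<k'<k''$, where $k',k''$ are the next two elements of $K$. Let $\Gamma$ be the group of all $\pi\in G_{k''}$ that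

* preserve $\bigcup U_k$ and $\bigcup U_{k'}$ (then they map members of $U_k$ to members of $U_k$, so their restrictions lie in $G_k$ and $G_{k'}$ and act on $X_k$ and $X_{k'}$),
* preserve $Y_k$, $Y_{k'}$ and $Y_{k''}$,
* satisfy $h(\pi Z)=\pi h(Z)$ for all $Z\in[Y_k\cup Y_{k'}\cup Y_{k''}]^6$.

Let $\bar\Gamma=\{\pi|_{\bigcup U_k}:\pi\in\Gamma\}$.

**Step 3: $d\nmid|\bar\Gamma|$.** This is where six is used. Suppose $d$ divides $|\bar\Gamma|$. By Cauchy's theorem some $\pi\in\Gamma$ has a restriction to $\bigcup U_k$ of order $d$. Write the order of $\pi$ as $d^am'$ with $d\nmid m'$ and replace $\pi$ by $\pi^{m'}$. The restriction to $\bigcup U_k$ still has order $d$, and now $\pi$ has order $d^a$ with $a\ge1$. In a free action all cycles of an element have length equal to its order. So all $\pi$-cycles on $Y_{k''}$ have length $d^a$, all those on $Y_k$ have length $d$, and all those on $Y_{k'}$ have one common length $d^{a'}$ with $1\le a'\le a$, where $a'\ge1$ because $\bigcup U_k\subseteq\bigcup U_{k'}$. We find a power $\rho$ of $\pi$ and a $\rho$-invariant 6-set $Z\subseteq Y_k\cup Y_{k'}\cup Y_{k''}$ without $\rho$-fixed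 points:

* $d=2$, $a=1$: $\rho=\pi$; take one 2-cycle from each of $Y_k,Y_{k'},Y_{k''}$.
* $d=2$, $a=2$: $\rho=\pi$; take a 4-cycle in $Y_{k''}$ and a 2-cycle in $Y_k$.
* $d=2$, $a\ge3$: $\rho=\pi^{2^{a-1}}$ splits a $2^a$-cycle in $Y_{k''}$ into $2^{a-1}\ge4$ two-cycles; take three.
* $d=3$, $a=1$: $\rho=\pi$; take a 3-cycle in $Y_k$ and one in $Y_{k''}$.
* $d=3$, $a\ge2$: $\rho=\pi^{3^{a-1}}$ splits a $3^a$-cycle in $Y_{k''}$ into $3^{a-1}\ge3$ three-cycles; take two.

Since $\rho\in\Gamma$, we have $\rho h(Z)=h(\rho Z)=h(Z)\in Z$, so $h(Z)$ is a $\rho$-fixed point of $Z$, a contradiction.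

**Step 4: single out one $\Gamma$-orbit of enumerations.** We want to choose from the members of $U_k$, using only $h$. For $x\in X_{k''}$ let $\mathrm{code}(x)$ be the pullback along $x$ of the list consisting of $\bigcup U_k$, $\bigcup U_{k'}$, $Y_k$, $Y_{k'}$, $Y_{k''}$ and $h|_{[Y_k\cup Y_{k'}\cup Y_{k''}]^6}$. That is, subsets of $\bigcup U_{k''}$ are replaced by their preimages in $m_{k''}\times d$, and a function $y$ into $\bigcup U_{k''}$ by $x^{-1}\circ y$. The code is a hereditarily finite set, an element of $V_\omega$. For $x,x'\in X_{k''}$ let $\pi=x'\circ x^{-1}\in G_{k''}$. Then $\mathrm{code}(x)=\mathrm{code}(x')$ says exactly that $\pi$ preserves $\bigcup U_k$, $\bigcup U_{k'}$, $Y_k$, $Y_{k'}$, $Y_{k''}$ and commutes with $h$ on these 6-sets. So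
$$\mathrm{code}(x)=\mathrm{code}(x')\iff x'\circ x^{-1}\in\Gamma .$$
Fix a well-order of $V_\omega$. The set $C_k$ of all $x\in X_{k''}$ with least code is then exactly one $\Gamma$-orbit.

**Step 5: choose from each $p\in U_k$.** The orbit $C_k$ determines a point of $p$ because the remaining symmetry of $p$ has a fixed point. For $p\in U_k$ let $i_p$ be the least $i$ such that $x[\{i\}\times d]=p$ for some $x\in C_k$, and let $C_{k,p}=\{x\in C_k:x[\{i_p\}\times d]=p\}\ne\emptyset$. If $x,x'\in C_{k,p}$, then $x'=\pi\circ x$ with $\pi\in\Gamma$ and $\pi[p]=p$. The group $\Gamma_p=\{\pi|_p:\pi\in\Gamma,\ \pi[p]=p\}$ is a quotient of a subgroup of $\bar\Gamma$, so $d\nmid|\Gamma_p|$ by Step 3. It is a group of permutations of a $d$-element set. So it is trivial if $d=2$, and has order at most $2$ if $d=3$. In both cases it has a fixed point in $p$.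

For $x\in C_{k,p}$ let $j_p$ be the least $j$ such that $x(i_p,j)$ is fixed by $\Gamma_p$. If $x'=\pi\circ x$ is another element of $C_{k,p}$, then $x'(i_p,j)=\pi(x(i_p,j))$ and $\pi|_p\in\Gamma_p$. So $x'(i_p,j)$ is fixed by $\Gamma_p$ iff $x(i_p,j)$ is, and in this case the two points are equal. Hence $j_p$ and $c_k(p)=x(i_p,j_p)$ do not depend on $x$.

**Step 6: contradiction.** Since $K$ is infinite, every $p\in\bigcup_kU_k$ lies in $U_k$ for some $k\in K$. The map $p\mapsto c_k(p)$, with $k\in K$ least such that $p\in U_k$, is a choice function on the infinite family $\bigcup_kU_k\subseteq F$. This contradicts badness. $\square$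

**Proposition 5.** $\mathrm{RC}_6$ implies $\mathrm C_3^-$.

*Proof.* Let $F$ be a bad family of disjoint triples. In Section 3 we found an infinite $F'\subseteq F$ and finite sets $E(p)$, and for $p\ne p'$ in $F'$ we have $p'\in E(p)$ or $p\in E(p')$, because $f(p\cup p')$ lies in $p'$ or in $p$. By Lemma 3, $F'$ is the union of a sequence, indexed by $\omega$, of finite subsets of $F$. By Lemma 4, $F'$ is finite, a contradiction. $\square$

## 5. Three pairs: a middle instead of a winner

From here to the end of Section 9 we assume $\mathrm{RC}_6$ and, for contradiction, a bad family $F$ of disjoint pairs. $\mathrm{RC}_6$ gives an infinite $Y\subseteq\bigcup F$ with a choice function on $[Y]^6$. Only finitely many $p\in F$ meet $Y$ in exactly one point, so infinitely many are contained in $Y$. Replacing $F$ by the family of these, we have a choice function $f$ on $[\bigcup F]^6$, and $F$ is still bad. For distinct $x,y,z\in F$ put $f(xyz)=f(x\cup y\cup z)$ and let $g(xyz)\in\{x,y,z\}$ be the pair containing it. Both are symmetric in $x,y,z$. For $b\in p\in F$ let $\bar b$ be the other element of $p$.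

Let us try what worked for triples. For distinct $x,y\in F$ the set $W(x,y)=\{z\in F\setminus\{x,y\}:g(xyz)=z\}$ has the choice function $z\mapsto f(xyz)$, so it is finite. Among any three pairs one is selected by the other two. To imitate Lemma 3 we would want only finitely many sets $\{x,y\}$ with $|W(x,y)|=k$. This does not follow. Let $\mathbb Z$ stand in for $F$ and let $g(abc)$ be the middle one of three distinct integers. Then $W(a,b)$ is the open interval between $a$ and $b$, which is finite, one of any three integers is selected, and yet all the infinitely many sets $\{a,a+k+1\}$ have $|W|=k$. A choice among three pairs gives a *middle*, not a winner, and counting stops here.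

The way around has two parts. First, we take the middle seriously and show that on an infinite part $P$ of $F$ there is a closure operator that behaves much like intervals on a line: closed sets have exactly two end points. Second, we use this geometry to build, without any choice, a *four*-element set $X_q$ over almost every pair $q\in P$. Since $4+2=6$, a choice function on 6-sets then compares four points over one pair with two points over another, which is again a tournament, and Lemmas 3 and 4 finish the proof.

## 6. Finite definable closures

We want, for finite $T\subseteq F$, the set of all pairs that $T$ determines up to finitely many possibilities. Closing $T$ under $W$ would give a finite set by Lemma 4, but we also need that every pair outside the closure can be *swapped* by a symmetry. For this we use definability.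

**Definition.** For a finite sequence $t$ of elements of $\bigcup F$, a set $A$ is $\mathrm{OD}(t)$ if there are a formula $\varphi$, an ordinal $\alpha$ with $F,f,t\in V_\alpha$ and a finite sequence $\vec\beta$ of ordinals below $\alpha$ with
$$A=\{z\in V_\alpha:V_\alpha\models\varphi(z,F,f,t,\vec\beta)\}.$$

Three standard facts hold in $\mathrm{ZF}$.

(D1) Every set $A=\{z:\psi(z,F,f,t,\vec\beta)\}$ that is definable in the universe from $F,f,t$ and ordinals is $\mathrm{OD}(t)$: by the reflection theorem there is an $\alpha$ with $F,f,t\in V_\alpha$, $\vec\beta$ below $\alpha$, $A\subseteq V_\alpha$, and $\psi$ having the same truth value in $V_\alpha$ and in the universe for arguments in $V_\alpha$. A set definable from $F,f,t$, ordinals and some $\mathrm{OD}(t)$ sets is again $\mathrm{OD}(t)$: replace each of the latter by its triple $(\varphi,\alpha,\vec\beta)$, where $\varphi$ is coded by a natural number.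

(D2) Ordering $\mathrm{OD}(t)$ sets by their least triples (first by $\alpha$, then by the code of $\varphi$, then by $\vec\beta$ in the natural well-order of finite sequences of ordinals) gives a well-order of the class of all $\mathrm{OD}(t)$ sets, definable from $F,f,t$.

(D3) The relation "$A$ is $\mathrm{OD}(t)$" is definable from $F,f$.

**Definition.** For finite $T\subseteq F$ a set $A$ is *$T$-definable* if it is $\mathrm{OD}(t)$ for an injective enumeration $t$ of $\bigcup T$. Let
$$\mathrm{acl}(T)=\bigcup\{A:A\subseteq F\text{ finite and }T\text{-definable}\}.$$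

The choice of $t$ does not matter, since two injective enumerations of the finite set $\bigcup T$ differ by a permutation of a natural number, which is definable. If $T\subseteq T'$, then $t$ is a rearranged part of any enumeration of $\bigcup T'$, so $T$-definable sets are $T'$-definable. Examples: if $p\in T$, then $\{p\}$ is $T$-definable, so $T\subseteq\mathrm{acl}(T)$. The finite set $W(x,y)$ of Section 5 is $\{x,y\}$-definable, so it is contained in $\mathrm{acl}(\{x,y\})$.

**Lemma 6.**
(a) $\mathrm{acl}(T)$ is finite and $T$-definable, and $\mathrm{acl}$ is monotone and idempotent.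
(b) If $p\in F\setminus\mathrm{acl}(T)$, $b\in p$, and $D$ is $T$-definable, then $b\in D\Leftrightarrow\bar b\in D$.
(c) If $x,y,z\in F$ are distinct and $g(xyz)=z$, then $z\in\mathrm{acl}(\{x,y\})$.

*Proof.* (a) Fix $t$. By (D2) the finite $T$-definable subsets of $F$ can be listed in an ordinal-indexed sequence, so their union is finite by Lemma 4. It is $T$-definable by (D3) and (D1). Monotonicity follows from the remark before the lemma.

For idempotence, let $A\subseteq F$ be finite and given by a triple $(\varphi,\alpha,\vec\beta)$ from an injective enumeration $s$ of $\bigcup\mathrm{acl}(T)$. For each of the finitely many injective enumerations $s'$ of $\bigcup\mathrm{acl}(T)$ let $A_{s'}$ be the set given by the same triple with $s'$ in place of $s$, if $s'\in V_\alpha$ and this set is a finite subset of $F$; otherwise let $A_{s'}=\emptyset$. Then $\bigcup_{s'}A_{s'}$ is a finite subset of $F$, it contains $A=A_s$, and it is $T$-definable, because $\mathrm{acl}(T)$ is and no particular $s'$ is mentioned. So $A\subseteq\mathrm{acl}(T)$.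

(b) The set $\{p\in F:|p\cap D|=1\}$ is $T$-definable and has a choice function, namely $p\mapsto$ the element of $p\cap D$. So it is finite by badness, and hence contained in $\mathrm{acl}(T)$.

(c) $z\in W(x,y)\subseteq\mathrm{acl}(\{x,y\})$. $\square$

Call a finite set $T\subseteq F$ *acl-closed* if $T=\mathrm{acl}(T)$. Write $Tx$ for $T\cup\{x\}$. We have $\mathrm{acl}(\mathrm{acl}(T)x)=\mathrm{acl}(Tx)$: the inclusion $\subseteq$ holds because $\mathrm{acl}(T)x\subseteq\mathrm{acl}(Tx)$, and $\supseteq$ by monotonicity.

## 7. Swapping one pair, and anti-exchange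

The next lemma says that over an acl-closed $T$, a new pair $x$ is never the middle of itself and two members of $\mathrm{acl}(Tx)$.

**Lemma 7.** Let $T$ be acl-closed, $x\in F\setminus T$, $T_1=\mathrm{acl}(Tx)$. There is a permutation $\sigma$ of $\bigcup T_1$ that maps every pair in $T_1$ to itself, swaps the two elements of $x$, and satisfies $f(\sigma Z)=\sigma f(Z)$ for all $Z\in[\bigcup T_1]^6$. Consequently $g(xyz)\ne x$ for all distinct $y,z\in T_1\setminus\{x\}$.

*Proof.* **Step 1: a symmetry that swaps $x$.** It comes from Lemma 6(b). Fix an injective enumeration $t$ of $\bigcup T$. For $b\in p\in F\setminus T$ consider the injective enumerations $u$ of $\bigcup\mathrm{acl}(Tp)$ that start with $t,b,\bar b$. Let $\mathrm{code}(u)\in V_\omega$ record the length of $u$, which $u_i,u_j$ form a pair of $F$, and for each 6-element set $I$ of indices the $j$ with $f(\{u_i:i\in I\})=u_j$. For each $\kappa\in V_\omega$ the set $D_\kappa$ of all $b$ admitting such a $u$ with code $\kappa$ is $T$-definable. Let $b\in x$, let $u$ be such an enumeration of $\bigcup T_1$ starting with $t,b,\bar b$, and let $\kappa$ be its code.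 Then $b\in D_\kappa$, and $x\notin T=\mathrm{acl}(T)$, so $\bar b\in D_\kappa$ by Lemma 6(b). So there is an enumeration $u'$ of $\bigcup T_1$ starting with $t,\bar b,b$ with the same code. Let $\sigma=u'\circ u^{-1}$. It maps pairs in $T_1$ to pairs in $T_1$, satisfies $f(\sigma Z)=\sigma f(Z)$, and swaps the two elements of $x$. Replacing $\sigma$ by an odd power, we may assume that its order is $2^a$; still $\sigma$ swaps the elements of $x$, so $a\ge1$.

**Step 2: $\sigma$ maps every pair to itself.** We use six again, in the form
$$\text{no power } \rho \text{ of } \sigma \text{ has a } \rho\text{-invariant 6-set } Z\subseteq\textstyle\bigcup T_1 \text{ without } \rho\text{-fixed points,}\tag{1}$$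
which holds since otherwise $\rho f(Z)=f(\rho Z)=f(Z)\in Z$. If $a\ge3$, then $\sigma$ has a $2^a$-cycle, which $\sigma^{2^{a-1}}$ splits into at least four 2-cycles, and the union of three of them contradicts (1). If $a=2$, a 4-cycle of $\sigma$ together with the 2-cycle $x$ contradicts (1). So $a=1$, and by (1) $\sigma$ has at most two 2-cycles, one of which is $x$. Suppose there is another 2-cycle $\{u,v\}$ and it is not a pair of $F$. Since $\sigma$ maps pairs to pairs and $\sigma(u)=v$, we have $\sigma(\bar u)=\bar v$, so $\{\bar u,\bar v\}$ is a 2-cycle. It differs from $\{u,v\}$, since $\bar u\ne u$ and $\bar u\ne v$. It differs from $x$, because $u\notin x$ implies $\bar u\notin x$. This is a third 2-cycle, impossible. So every 2-cycle of $\sigma$ is a pair of $F$. A pair in $T_1$ that contains a moved point is therefore a 2-cycle, and any other pair is fixed pointwise. So $\sigma$ maps every pair to itself.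

**Step 3: the consequence.** Let $y,z\in T_1\setminus\{x\}$ be distinct. Then $\sigma$ preserves $x\cup y\cup z$, so it fixes $f(xyz)$. As $\sigma$ moves both points of $x$, $f(xyz)\notin x$. $\square$

To use Lemma 7 we sometimes need to enlarge $T$ without swallowing $x$.

**Lemma 8.** If $T$ is acl-closed and $x\in F\setminus T$, then $x\notin\mathrm{acl}(Ts)$ for infinitely many $s\in F$.

*Proof.* Otherwise $x$ belongs to $D=\{z\in F:z\in\mathrm{acl}(Ts)\text{ for all but finitely many }s\in F\}$. This set is $T$-definable and contains $x\notin\mathrm{acl}(T)$, so it is infinite. Given $m$, take $m+1$ elements of $D$. All of them lie in $\mathrm{acl}(Ts)$ for all but finitely many $s$, so $\{s\in F:|\mathrm{acl}(Ts)|=m\}$ is finite. Hence the infinite set $F$ is the union over $m\in\omega$ of finite sets, contradicting Lemma 4. $\square$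

**Lemma 9 (anti-exchange).** Let $T$ be acl-closed and $x\ne y$ in $F\setminus T$. Then not both $y\in\mathrm{acl}(Tx)$ and $x\in\mathrm{acl}(Ty)$.

*Proof.* Suppose both hold. We find $s$ such that none of $x,y,s$ can be $g(xys)$. Put $T_1=\mathrm{acl}(Tx)$. Both assumptions together give $T_1=\mathrm{acl}(Ty)$, and $T_1$ is finite. By Lemma 8 choose $s\in F\setminus T_1$ with $x\notin T_2:=\mathrm{acl}(Ts)$. Then also $y\notin T_2$, since otherwise $x\in\mathrm{acl}(Ty)\subseteq T_2$. The pairs $x,y,s$ are distinct, as $x,y\in T_1$.

We have $g(xys)\ne s$ by Lemma 6(c), because $s\notin T_1\supseteq\mathrm{acl}(\{x,y\})$. Lemma 7 for $T_2$ and $x$ gives $g(xys)\ne x$, since $y\in\mathrm{acl}(Tx)\subseteq\mathrm{acl}(T_2x)$ and $s\in T_2$. Lemma 7 for $T_2$ and $y$ gives $g(xys)\ne y$, since $x\in\mathrm{acl}(Ty)\subseteq\mathrm{acl}(T_2y)$. This is a contradiction. $\square$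

## 8. A geometry in which closed sets have two end points

We restrict to pairs whose closure is as small as possible. Let $T_0=\mathrm{acl}(\emptyset)$ and
$$P=\{x\in F\setminus T_0:\mathrm{acl}(\{x\})=T_0\cup\{x\}\}.$$

**Lemma 10.** $P$ is infinite.

*Proof.* **Step 1: $P\ne\emptyset$.** Take $p\in F\setminus T_0$ and choose $x\in\mathrm{acl}(\{p\})\setminus T_0$ with $|\mathrm{acl}(\{x\})|$ minimal. Suppose there is $y\in\mathrm{acl}(\{x\})\setminus(T_0\cup\{x\})$. Then $\mathrm{acl}(\{y\})\subseteq\mathrm{acl}(\{x\})\subseteq\mathrm{acl}(\{p\})$, and minimality gives $\mathrm{acl}(\{y\})=\mathrm{acl}(\{x\})\ni x$. This contradicts Lemma 9 for $T=T_0$, because $\mathrm{acl}(T_0x)=\mathrm{acl}(\{x\})$ and $\mathrm{acl}(T_0y)=\mathrm{acl}(\{y\})$. So $x\in P$.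

**Step 2: $P$ is infinite.** $P$ is $\emptyset$-definable. If it were finite, it would be contained in $\mathrm{acl}(\emptyset)=T_0$, but it is nonempty and disjoint from $T_0$. $\square$

For finite $A\subseteq P$ let $\mathrm{cl}(A)=\mathrm{acl}(A)\cap P$. By Lemma 6(a) this is a closure operator with finite values: $A\subseteq\mathrm{cl}(A)$, it is monotone, and $\mathrm{cl}(\mathrm{cl}(A))=\mathrm{cl}(A)$. By the definition of $P$, $\mathrm{cl}(\emptyset)=\emptyset$ and $\mathrm{cl}(\{x\})=\{x\}$. Lemma 9 with $T=\mathrm{acl}(A)$ says:
$$\text{if } x\ne y \text{ are in } P\setminus\mathrm{cl}(A), \text{ then not both } y\in\mathrm{cl}(Ax) \text{ and } x\in\mathrm{cl}(Ay).\tag{2}$$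
Lemma 6(c) says: if $x,y,z\in P$ are distinct and $g(xyz)=z$, then $z\in\mathrm{cl}(\{x,y\})$. From now on *closed* means finite, contained in $P$, and equal to its own $\mathrm{cl}$. Intersections of closed sets are closed. For closed $L$ let
$$\mathrm{ex}(L)=\{x\in L:x\notin\mathrm{cl}(L\setminus\{x\})\}=\{x\in L:L\setminus\{x\}\text{ is closed}\};$$
the two descriptions agree because $L\setminus\{x\}\subseteq\mathrm{cl}(L\setminus\{x\})\subseteq L$.

Picture: on $\mathbb Z$ let $\mathrm{cl}(A)$ be the interval from $\min A$ to $\max A$ for $A\ne\emptyset$. Then $\mathrm{ex}$ of an interval with at least two points consists of its two end points, and (2) holds: if $A\ne\emptyset$, then $x$ and $y$ lie outside the interval $\mathrm{cl}(A)$, and they cannot each lie strictly between $\mathrm{cl}(A)$ and the other; for $A=\emptyset$ use $\mathrm{cl}(\{x\})=\{x\}$.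

**Lemma 11.** Let $L$ be closed, $|L|\ge2$. Then $\mathrm{ex}(L)$ has exactly two elements $x,x'$, and $L=\mathrm{cl}(\{x,x'\})$. For $q\in L\setminus\mathrm{ex}(L)$ we have $g(qxx')=q$. If $L=\mathrm{cl}(\{y,y'\})$, then $\mathrm{ex}(L)\subseteq\{y,y'\}$.

*Proof.* **Step 1: $L=\mathrm{cl}(\mathrm{ex}(L))$.** This uses anti-exchange only. Let $B\subseteq L$ be inclusion-minimal with $\mathrm{cl}(B)=L$. We show $B\subseteq\mathrm{ex}(L)$. Let $x\in B$ and suppose $x\in\mathrm{cl}(L\setminus\{x\})$, so that $L\setminus\{x\}$ is not closed. By minimality of $B$, $x\notin\mathrm{cl}(B\setminus\{x\})$. Let $C$ be maximal among the closed sets with $\mathrm{cl}(B\setminus\{x\})\subseteq C\subseteq L$ and $x\notin C$. Then $C\ne L\setminus\{x\}$, so there is $y\in L\setminus C$ with $y\ne x$. By maximality $x\in\mathrm{cl}(Cy)$. Also $y\in L=\mathrm{cl}(B)\subseteq\mathrm{cl}(Cx)$. This contradicts (2) with $A=C$.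

**Step 2: exactly two end points.** Here $g$ enters. If $x,y,z\in\mathrm{ex}(L)$ were distinct with, say, $g(xyz)=z$, then $z\in\mathrm{cl}(\{x,y\})\subseteq\mathrm{cl}(L\setminus\{z\})=L\setminus\{z\}$, impossible. So $|\mathrm{ex}(L)|\le2$. The closure of a set with at most one element has at most one element, so Step 1 and $|L|\ge2$ give $|\mathrm{ex}(L)|=2$.

**Step 3: the remaining claims.** Let $q\in L\setminus\mathrm{ex}(L)$. If $g(qxx')=x$, then $x\in\mathrm{cl}(\{q,x'\})\subseteq L\setminus\{x\}$, impossible; likewise $g(qxx')\ne x'$. So $g(qxx')=q$. Finally, if $L=\mathrm{cl}(\{y,y'\})$ and $z\in L\setminus\{y,y'\}$, then $\mathrm{cl}(L\setminus\{z\})=L\ni z$, so $z\notin\mathrm{ex}(L)$. $\square$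

Lemma 11 gives something new: whenever $q$ lies in the interior of a closed set $L$ with end points $x,x'$, the point $f(qxx')$ lies in $q$. So every such $L$ votes for an element of $q$. Different $L$ may disagree, and no $L$ is canonical. Next we turn the votes into a structure that is canonical.

## 9. Four points over each pair, and the contradiction

Fix $q\in P$. Let $\mathcal L_q$ be the set of closed $L$ with $q\in L\setminus\mathrm{ex}(L)$. Such an $L$ has at least two elements, because $\{q\}\setminus\{q\}=\emptyset$ is closed, so $q\in\mathrm{ex}(\{q\})$. If $L_1\subseteq L$ are closed and $L_1\in\mathcal L_q$, then $L\in\mathcal L_q$, since $q\in\mathrm{cl}(L_1\setminus\{q\})\subseteq\mathrm{cl}(L\setminus\{q\})$. For $L\in\mathcal L_q$ with $\mathrm{ex}(L)=\{x,x'\}$ let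
$$\varepsilon_q(L)=f(qxx')\in q$$
be the vote of $L$. Let $\mathcal M_q$ be the set of $\subseteq$-minimal members of $\mathcal L_q$. For closed $L$ let $\mathcal M_q(L)=\{M\in\mathcal M_q:M\subseteq L\}$, a finite set. For closed $L$ we have $L\in\mathcal L_q\iff\mathcal M_q(L)\ne\emptyset$.

The plan is to attach integers $y(M)$ to the minimal sets $M\in\mathcal M_q$, canonical up to one common additive constant, such that the *parity* of $y(M)-y(M')$ says whether $M$ and $M'$ vote alike. Modulo $2$ this would only give back $q$. Modulo $4$ it gives four points. The integers are glued together along the lattice of closed sets, and when two pieces disagree, the vote of the larger set says which one is higher.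

Here is the smallest interesting instance of the combinatorics. Take four points $q,w,a,a'$ and let the closed sets be $\emptyset$, the singletons, $\{q,w\},\{q,a\},\{q,a'\},\{q,w,a\},\{q,w,a'\}$ and $L=\{q,w,a,a'\}$. These are closed under intersection. For every closed $C$, adding different points outside $C$ gives different closures, so (2) holds: over $\emptyset$ they are the singletons; over $\{q\}$ the three sets $\{q,w\},\{q,a\},\{q,a'\}$; over $\{w\}$ the sets $\{q,w\},\{q,w,a\},\{q,w,a'\}$; over $\{a\}$ the sets $\{q,a\},\{q,w,a\},L$, and symmetrically over $\{a'\}$; over $\{q,w\}$ the sets $\{q,w,a\},\{q,w,a'\}$; over $\{q,a\}$ the sets $\{q,w,a\},L$, and symmetrically over $\{q,a'\}$; over a three-element closed set only one point is left to add. Both points of each two-element closed set are end points. The end points of $\{q,w,a\}$ are $w,a$, those of $\{q,w,a'\}$ are $w,a'$, and those of $L$ are $a,a'$. So $q$ is interior to $M=\{q,w,a\}$, to $M'=\{q,w,a'\}$ and to $L$, and $\mathcal M_q=\{M,M'\}$. If $M$ and $M'$ vote alike, we require $y(M)=y(M')$. If not, exactly one of them agrees with the vote of $L$, and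 we require its value to be larger by $1$ than the other. This determines $y$ up to a constant, with no choice made.

**Lemma 12.** There are (defined canonically, without choices) sets $H_L$ of functions $\mathcal M_q(L)\to\mathbb Z$, for $L\in\mathcal L_q$, such that
(i) $H_L$ is exactly one orbit under adding integer constants;
(ii) for $y\in H_L$ and $M,M'\in\mathcal M_q(L)$: $y(M)-y(M')$ is even iff $\varepsilon_q(M)=\varepsilon_q(M')$;
(iii) if $L_1\subseteq L$ are in $\mathcal L_q$, then $H_{L_1}=\{y|_{\mathcal M_q(L_1)}:y\in H_L\}$.

*Proof.* The definition is by recursion on $|L|$, and (i)–(iii) are proved along with it.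

**Step 1: the pieces of $L$.** If $L\in\mathcal M_q$, then $\mathcal M_q(L)=\{L\}$, and we let $H_L$ be the set of all functions $\{L\}\to\mathbb Z$; (i) and (ii) are clear, and for (iii) only $L_1=L$ is possible. Otherwise let $\mathrm{ex}(L)=\{x,x'\}$, $A=L\setminus\{x\}$, $A'=L\setminus\{x'\}$, $B=A\cap A'$. All three are closed and contain $q$. A closed proper subset of $L$ cannot contain both $x$ and $x'$, since $L=\mathrm{cl}(\{x,x'\})$, so it is contained in $A$ or in $A'$. Since $L\notin\mathcal M_q$, all members of $\mathcal M_q(L)$ are proper subsets of $L$. It follows that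
$$\mathcal M_q(L)=\mathcal M_q(A)\cup\mathcal M_q(A'),\qquad\mathcal M_q(A)\cap\mathcal M_q(A')=\mathcal M_q(B).$$
As $\mathcal M_q(L)\ne\emptyset$, at least one of $A,A'$ is in $\mathcal L_q$, and if $B\in\mathcal L_q$, then both are. So exactly one of the following three cases holds.

**Step 2: exactly one of $A,A'$, say $A$, is in $\mathcal L_q$.** Nothing new has to be glued. Here $\mathcal M_q(A')=\emptyset$ and $\mathcal M_q(L)=\mathcal M_q(A)$; put $H_L=H_A$. Then (i) and (ii) are inherited.

**Step 3: $B\in\mathcal L_q$.** We glue along $B$. Put $H_L=\{y:y|_{\mathcal M_q(A)}\in H_A,\ y|_{\mathcal M_q(A')}\in H_{A'}\}$. By (iii) for $B\subseteq A$ and $B\subseteq A'$, restriction maps $H_A$ onto $H_B$ and $H_{A'}$ onto $H_B$. By (i), two elements of $H_A$ differ by a constant, and if they agree on the nonempty set $\mathcal M_q(B)$, they are equal. So both restriction maps are bijections, and they commute with adding constants. Hence each $y_A\in H_A$ agrees on $\mathcal M_q(B)$ with exactly one $y_{A'}\in H_{A'}$, so $H_L\to H_A$ is a bijection commuting with adding constants, and (i) holds. For (ii) with $M\in\mathcal M_q(A)$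 and $M'\in\mathcal M_q(A')$, compare both with some $M_0\in\mathcal M_q(B)$: since $q$ has only two elements, $\varepsilon_q(M)=\varepsilon_q(M')$ iff $M_0$ agrees with both or with neither, and parities add in the same way.

**Step 4: $A,A'\in\mathcal L_q$ and $B\notin\mathcal L_q$.** There is no overlap, and we use the vote of $L$. Now $\mathcal M_q(L)$ is the disjoint union of $\mathcal M_q(A)$ and $\mathcal M_q(A')$. By (i) all $y\in H_A$ attain their maximum at the same members of $\mathcal M_q(A)$, and by (ii) these all have the same vote, because the difference of two maximal values is $0$. Let $\eta_A\in q$ be this common vote, and define $\eta_{A'}$ likewise. Let $H_L$ be the set of all $y$ with $y|_{\mathcal M_q(A)}\in H_A$, $y|_{\mathcal M_q(A')}\in H_{A'}$ and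
$$\max_{\mathcal M_q(A)}y-\max_{\mathcal M_q(A')}y=\begin{cases}0&\text{if }\eta_A=\eta_{A'},\\1&\text{if }\eta_A\ne\eta_{A'},\ \varepsilon_q(L)=\eta_A,\\-1&\text{if }\eta_A\ne\eta_{A'},\ \varepsilon_q(L)=\eta_{A'}.\end{cases}\tag{3}$$
If $\eta_A\ne\eta_{A'}$, then $q=\{\eta_A,\eta_{A'}\}$, so exactly one line applies. Exchanging $(x,A)$ and $(x',A')$ changes the sign on both sides, so the condition does not depend on how the two end points are named. Each $y_A\in H_A$ is compatible with exactly one $y_{A'}\in H_{A'}$, and adding a constant to both preserves (3), so (i) holds. For (ii), let $M\in\mathcal M_q(A)$ and $M'\in\mathcal M_q(A')$. The difference of $y(M)$ and $\max_{\mathcal M_q(A)}y$ is even iff $\varepsilon_q(M)=\eta_A$, the difference of the two maxima is even iff $\eta_A=\eta_{A'}$, and the difference of $\max_{\mathcal M_q(A')}y$ and $y(M')$ is even iff $\varepsilon_q(M')=\eta_{A'}$. Adding parities gives (ii).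

**Step 5: restriction, (iii).** Let $L_1\subsetneq L$ be in $\mathcal L_q$. Then $L\notin\mathcal M_q$, and $L_1$ is contained in $A$ or in $A'$, say in $A$. So $A\in\mathcal L_q$. In each of Steps 2–4 the restrictions to $\mathcal M_q(A)$ of the members of $H_L$ are exactly the members of $H_A$. By induction the restrictions of the latter to $\mathcal M_q(L_1)$ form $H_{L_1}$. $\square$

Let $Q=\{q\in P:\mathcal L_q\ne\emptyset\}$. Any three distinct $q_1,q_2,q_3\in P$ include a member of $Q$: if, say, $g(q_1q_2q_3)=q_3$, then $q_3\in L:=\mathrm{cl}(\{q_1,q_2\})$, and $\mathrm{ex}(L)\subseteq\{q_1,q_2\}$ by Lemma 11, so $L\in\mathcal L_{q_3}$. Hence $|P\setminus Q|\le2$, and $Q$ is infinite by Lemma 10.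

For $q\in Q$ let $\mathcal Z_q$ be the set of all $y:\mathcal M_q\to\mathbb Z$ with $y|_{\mathcal M_q(L)}\in H_L$ for all $L\in\mathcal L_q$.

**Lemma 13.** $\mathcal Z_q$ is exactly one orbit under adding integer constants.

*Proof.* **Step 1: at most one orbit.** $\mathcal Z_q$ is closed under adding constants. Let $y,y'\in\mathcal Z_q$ and $M,M'\in\mathcal M_q$. By (i) for $L=\mathrm{cl}(M\cup M')$, the function $y-y'$ takes the same value at $M$ and $M'$. So $y-y'$ is constant.

**Step 2: $\mathcal Z_q\ne\emptyset$.** We normalize at one minimal set. Fix $M_0\in\mathcal M_q$. Every closed $L\supseteq M_0$ is in $\mathcal L_q$; let $y_L\in H_L$ be the unique element with $y_L(M_0)=0$. Put $y(M)=y_{\mathrm{cl}(M_0\cup M)}(M)$ for $M\in\mathcal M_q$. Let $L\in\mathcal L_q$ and $L'=\mathrm{cl}(L\cup M_0)$. For $M\in\mathcal M_q(L)$ we have $\mathrm{cl}(M_0\cup M)\subseteq L'$. By (iii), $y_{L'}$ restricts to an element of $H_{\mathrm{cl}(M_0\cup M)}$ that vanishes at $M_0$, that is, to $y_{\mathrm{cl}(M_0\cup M)}$. So $y(M)=y_{L'}(M)$. Hence $y|_{\mathcal M_q(L)}=y_{L'}|_{\mathcal M_q(L)}$, which is in $H_L$ by (iii). $\square$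

For $y\in\mathcal Z_q$ let $\lambda(y)$ be the element $b\in q$ such that, for $M\in\mathcal M_q$, $y(M)$ is even iff $\varepsilon_q(M)=b$. Each single $M$ determines such a $b$, and by (ii) for $\mathrm{cl}(M\cup M')$ it is the same for $M$ and $M'$. Clearly $\lambda(y+1)=\overline{\lambda(y)}$. Let
$$X_q=\{q\}\times(\mathcal Z_q/4\mathbb Z),$$
where $\mathcal Z_q/4\mathbb Z$ is the set of orbits under adding multiples of $4$. By Lemma 13 this is a 4-element set. Adding $1$ is a 4-cycle $\sigma$ of $X_q$, and $\lambda$ induces a map $\lambda:X_q\to q$ with $\lambda(\sigma v)=\overline{\lambda(v)}$. All this is defined uniformly in $q\in Q$, without choices. For $b\in q$ put $u_b=\{v\in X_q:\lambda(v)=b\}$. Then $u_b=\{v,\sigma^2v\}$ for every $v\in u_b$, so $X_q$ is the disjoint union of two pairs $u_b$, one over each $b\in q$. The pairs $u_b$ lie in the same union $\bigcup_qX_q$ as the four-element sets, which lets one application of $\mathrm{RC}_6$ deal with both.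

**Proposition 14.** $\mathrm{RC}_6$ implies $\mathrm C_2^-$.

*Proof.* We derive the contradiction from the standing assumptions of Section 5.

**Step 1: apply $\mathrm{RC}_6$ to $\bigcup_{q\in Q}X_q$ and clean up.** There is an infinite $Y\subseteq\bigcup_{q\in Q}X_q$ with a choice function $h$ on $[Y]^6$. Infinitely many $X_q$ meet $Y$. If $S=Y\cap X_q$ is a nonempty proper subset of $X_q$, we can choose an element of $q$:

* $|S|=1$: $\lambda$ of its element.
* $|S|=3$: $\lambda$ of the missing element.
* $S=\{v,\sigma^2v\}$: the constant value of $\lambda$ on $S$.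
* $S=\{v,\sigma v\}$: $\lambda(v)$ for the unique $v\in S$ with $\sigma v\in S$.

In the last case $v$ is unique because $\sigma(\sigma v)\notin S$. By badness there are only finitely many such $q$. So $Q_2=\{q\in Q:X_q\subseteq Y\}$ is infinite.

**Step 2: compare four points with two.** We define the tournament. For $q\in Q_2$ put
$$E_1(q)=\{q'\in Q_2\setminus\{q\}:\exists b'\in q'\ \ h(X_q\cup u_{b'})\in u_{b'}\},$$
$$E_2(q)=\{q'\in Q_2\setminus\{q\}:\exists b\in q\ \ h(X_{q'}\cup u_b)\in X_{q'}\},$$
and $E(q)=E_1(q)\cup E_2(q)$. The sets to which $h$ is applied have $4+2=6$ elements.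

**Step 3: $E_1(q)$ is finite.** We give a choice function on it. Let $q'\in E_1(q)$. If exactly one $b'\in q'$ is as required, choose it. If both are, we get one point $h(X_q\cup u_{b'})$ in each of the two sets $u_{b'}$, $b'\in q'$. The map $\lambda$ differs at these two points of $X_{q'}$, so each is the image of the other under $\sigma$ or $\sigma^{-1}$. Since $\sigma^2$ has no fixed points, there is exactly one of the two, say $w$, such that $\sigma w$ is the other. Choose $\lambda(w)\in q'$. By badness $E_1(q)$ is finite. This is where four points help: two points of $X_{q'}$ over different elements of $q'$ are ordered by $\sigma$.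

**Step 4: $E_2(q)$ is finite.** Fix an ordering of the two elements of $q$. For $q'\in E_2(q)$ choose $\lambda(h(X_{q'}\cup u_b))\in q'$ for the first $b\in q$ with $h(X_{q'}\cup u_b)\in X_{q'}$. This is a choice function on $E_2(q)$, so $E_2(q)$ is finite.

**Step 5: it is a tournament.** Let $q\ne q'$ be in $Q_2$. We show $q'\in E(q)$ or $q\in E(q')$. Otherwise take $b\in q$. From $q'\notin E_2(q)$ we get $h(X_{q'}\cup u_b)\in u_b$, and from $q\notin E_1(q')$ we get $h(X_{q'}\cup u_b)\notin u_b$, a contradiction.

**Step 6: contradiction.** By Lemma 3 the infinite set $Q_2\subseteq F$ is a countable union of finite sets, contradicting Lemma 4. So there is no bad family of disjoint pairs, that is, $\mathrm C_2^-$ holds. $\square$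

Propositions 5 and 14 and the reduction of Section 3 show that $\mathrm{RC}_6$ implies $\mathrm C_2^-$, $\mathrm C_3^-$ and $\mathrm C_6^-$. This proves Theorem A: there is an $n>5$, namely $n=6$, for which $\mathrm{RC}_n\Rightarrow\mathrm C_n^-$ is provable in $\mathrm{ZF}$. $\blacksquare$
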